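# Open balls in $\mathbb{R}^{2n+1}$ whose contact structure is not standard

## 1. The unit conormal of a circle

Fix $n\ge 1$ and let
$$Y=\mathbb{R}^{n+1}\times S^n\ni (w,q),\qquad \alpha=\sum_{i=0}^n q_i\,dw_i=\langle q,dw\rangle .$$
This is the unit cotangent bundle of $\mathbb{R}^{n+1}$: the point $(w,q)$ is the covector $\langle q,\cdot\rangle$ at $w$. The form $\alpha$ is a contact form. Indeed, write a nonzero covector as $p=rq$ with $r>0$, $|q|=1$. Then the Liouville form is $\sum p_i\,dw_i=r\alpha$, and
$$\Bigl(\sum dp_i\wedge dw_i\Bigr)^{n+1}=(dr\wedge\alpha+r\,d\alpha)^{n+1}=(n+1)\,r^n\,dr\wedge\alpha\wedge(d\alpha)^n .$$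
The left side is a volume form, hence so is $\alpha\wedge(d\alpha)^n$ on $Y$.

**Definition (unit conormal).** Let $K\subset\mathbb{R}^{n+1}$ be a nonempty closed submanifold, where closed means compact without boundary. Its unit conormal is
$$\Lambda_K=\{(w,q)\in Y:\ w\in K,\ q\perp T_wK\}.$$

It is a sphere bundle over $K$ of total dimension $\dim K+(n+1-\dim K)-1=n$, and $\alpha$ vanishes on it: along a curve in $\Lambda_K$ the vector $\dot w$ is tangent to $K$, so $\langle q,\dot w\rangle=0$. So $\Lambda_K$ is a closed Legendrian submanifold of the $(2n+1)$-dimensional contact manifold $Y$.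

**Example 1 (a point).** If $K=\{w_1\}$, then $\Lambda_K=\{w_1\}\times S^n$ is a fiber of $Y\to\mathbb{R}^{n+1}$.

**Example 2 (the unit circle).** Let $e_0,\dots,e_n$ be the standard basis of $\mathbb{R}^{n+1}$ and put
$$u_\theta=\cos\theta\,e_0+\sin\theta\,e_1,\qquad u'_\theta=-\sin\theta\,e_0+\cos\theta\,e_1,\qquad K=\{u_\theta\}.$$
Then
$$\Lambda_K=\{(u_\theta,q):\ q\in S^n,\ \langle q,u'_\theta\rangle=0\}.$$
For $n=1$ we have $q=\pm u_\theta$, and $\Lambda_K$ is two circles. For $n=2$ it is a torus: over each point of the circle sits the circle of unit vectors normal to $K$.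

For $n\ge2$ the conormal of the circle has two properties that pull against each other. Smoothly it is small: it lies inside an open ball of $Y$. For contact geometry it is large: no open set containing it can be a copy of standard contact space. A ball around it is therefore a smooth ball with a nonstandard contact structure. The next section states the question that this settles.

## 2. Open subsets of standard contact space

Let
$$\xi_{\rm st}=\ker\alpha_{\rm st},\qquad \alpha_{\rm st}=dz+\sum_{i=1}^n x_i\,dy_i\quad\text{on }\mathbb{R}^{2n+1}\ni(\mathbf{x},\mathbf{y},z).$$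
For open $U\subset\mathbb{R}^{2n+1}$ write $(U,\xi_{\rm st})$ for $U$ with the restricted structure. Two contact manifolds $(M_1,\xi_1)$, $(M_2,\xi_2)$ are *contactomorphic*, written $\cong$, if there is a diffeomorphism $\varphi:M_1\to M_2$ with $d\varphi(\xi_1)=\xi_2$. Call a contact manifold of dimension $2n+1$ *standard* if it is contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\rm st})$.

The question, posed in Yuri Chekanov, Otto van Koert and Felix Schlenk, "Minimal atlases of closed contact manifolds", arXiv:0807.3047 (2008), is this: if $2n+1\ge5$ and $U\subset\mathbb{R}^{2n+1}$ is diffeomorphic to $\mathbb{R}^{2n+1}$, is $(U,\xi_{\rm st})$ always standard?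

Here are cases where the answer is yes.

**A slab.** Let $U=\{|y_1|<1\}$ and let $f:(-1,1)\to\mathbb{R}$ be a diffeomorphism. Replace $(x_1,y_1)$ by $X_1=x_1/f'(y_1)$, $Y_1=f(y_1)$ and keep the other coordinates. Since $X_1\,dY_1=x_1\,dy_1$, this is a contactomorphism of $U$ onto $\mathbb{R}^{2n+1}$.

**A half-space.** Let $U=\{x_1>0\}$. Put $X_1=-x_1y_1$, $Y_1=\ln x_1$, $Z=z+x_1y_1$ and keep the other coordinates. Then
$$dZ+X_1\,dY_1=dz+d(x_1y_1)-y_1\,dx_1=dz+x_1\,dy_1,$$
and the inverse is $x_1=e^{Y_1}$, $y_1=-X_1e^{-Y_1}$, $z=Z+X_1$. So $U$ is standard.

**Dimension 3.** By a theorem of Eliashberg, every tight contact structure on $\mathbb{R}^3$ is contactomorphic to $\xi_{\rm st}$. The restriction of the tight structure $\xi_{\rm st}$ to an open set is tight, so every open $U\subset\mathbb{R}^3$ diffeomorphic to $\mathbb{R}^3$ is standard.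

**The round ball.** The open Euclidean ball is standard in every dimension; this follows from Theorem 3 below.

In dimension at least five the general answer is no.

**Theorem 1.** Let $n\ge2$. There is an open $U\subset\mathbb{R}^{2n+1}$ that is the interior of a smoothly embedded closed ball (so $U$ is diffeomorphic to $\mathbb{R}^{2n+1}$) and such that $(U,\xi_{\rm st})\not\cong(\mathbb{R}^{2n+1},\xi_{\rm st})$. Such $U$ exist in every nonempty open subset of every contact manifold of dimension $2n+1\ge5$.

**Theorem 2.** Let $Y$, $\alpha$ be as in Section 1 and let $K\subset\mathbb{R}^{n+1}$ be a nonempty closed submanifold.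

* (a) No open $V\subset Y$ with $\Lambda_K\subset V$ is contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\rm st})$.
* (b) Let $n\ge2$, $K$ connected, $\operatorname{codim}K\ge2$. Then $\Lambda_K$ lies in an open subset of $Y$ diffeomorphic to $\mathbb{R}^{2n+1}$ if and only if $\chi(K)=0$.

For the third statement write $\delta_s(\mathbf{x},\mathbf{y},z)=(s\mathbf{x},s\mathbf{y},s^2z)$. Since $\delta_s^*\alpha_{\rm st}=s^2\alpha_{\rm st}$, this is a contactomorphism for $s>0$. Let $D_1$ be the closed Euclidean unit ball and $D_r=\delta_r(D_1)$, that is,
$$D_r=\{\,(|\mathbf{x}|^2+|\mathbf{y}|^2)/r^2+z^2/r^4\le1\,\}.$$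
A *closed Darboux disc* in a contact manifold is a set $e(D_r)$, where $e$ is a contact embedding of a neighborhood of $D_r$.

**Theorem 3.** A connected contact manifold $(V^{2n+1},\xi)$ is contactomorphic to $(\mathbb{R}^{2n+1},\xi_{\rm st})$ if and only if every compact subset of $V$ lies in the interior of a closed Darboux disc in $V$.

For the open unit ball: a compact subset of $\operatorname{int}D_1$ lies in $\operatorname{int}D_r$ for some $r<1$, and $D_r\subset\operatorname{int}D_1$ is a closed Darboux disc with $e$ the inclusion. So the open ball is standard.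

Theorem 1 is sharp in dimension, since it fails for $n=1$ by Eliashberg's theorem. By the Palais–Cerf disc theorem, the closed ball $\overline U\subset\mathbb{R}^{2n+1}$ of Theorem 1 is smoothly ambient isotopic to a round ball. So for $2n+1\ge5$ the contact type of the interior of a smooth closed ball is not invariant under smooth isotopy.

The negative answer uses only Theorem 2(a) (Section 5) and the construction of Sections 6 and 7. Theorems 2(b) and 3 are complements, proved in Sections 8 and 9.

## 3. Squeezing, and what the degree can see

One feature of standard contact space is that it can be squeezed to a point through contact maps, by the $\delta_s$ with $s\to0$. So suppose an open $V\subset Y$ is standard and contains $\Lambda_K$. Inside $V$ we can push $\Lambda_K$ by a contact isotopy into a small neighborhood of one point $(w_0,q_0)$. (Section 5 does this carefully.) There the coordinate $q$ stays close to $q_0$, and in particular avoids $q_*=-q_0$. To contradict this, we want to know that a moved copy of $\Lambda_K$ must meet $\mathbb{R}^{n+1}\times\{q_*\}$ for every unit vector $q_*$.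

The sensible first tool is homotopy. Let $\varphi_t$ be the isotopy. The maps $q\circ\varphi_t:\Lambda_K\to S^n$ are all homotopic to the projection $q:\Lambda_K\to S^n$. If a map to $S^n$ misses a point, it is null-homotopic. So:

*if $q:\Lambda_K\to S^n$ is not null-homotopic, then $\varphi_t(\Lambda_K)$ meets every $\mathbb{R}^{n+1}\times\{q_*\}$.*

For $K$ a point this works, since $q:\{w_1\}\times S^n\to S^n$ has degree $1$. For the circle with $n=1$ it works too: $q=\pm u_\theta$ has degree $1$ on each of the two components.

The argument stops at the following point. We want $V$ to be diffeomorphic to $\mathbb{R}^{2n+1}$. But then $V$ is contractible, so $q|_{\Lambda_K}$, which factors through $V$, is null-homotopic, and the argument has no input. The degree shows that certain $\Lambda_K$ lie in no ball; it cannot tell one ball from another. Nor could it, since it uses nothing about $\varphi_t$ except continuity.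

The circle shows what has been lost. Before any motion, the points of $\Lambda_K$ with $q=q_*$ are the $(w,q_*)$ with $q_*\perp T_wK$, that is, the critical points of the linear function $\ell(w)=\langle q_*,w\rangle$ restricted to $K$. On the unit circle they are the $\theta$ with $\langle q_*,u'_\theta\rangle=0$: two of them, a maximum and a minimum, if $q_*$ has a nonzero component in $\langle e_0,e_1\rangle$, and all $\theta$ otherwise. So every $q_*$ is attained. For $n\ge2$, however, $q|_{\Lambda_K}$ is null-homotopic (Section 6), so the two points cancel in the degree. A smooth isotopy can remove both. What is needed is a count that does not cancel and is invariant under contact isotopies. In Section 8 the degree turns out to be $\chi(K)$; the count below uses the whole of $H^*(K)$, which is never zero.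

## 4. Microsupport and the non-displacement theorem

Let $M$ be a manifold and $k$ a field. $D^b(k_M)$ denotes the bounded derived category of sheaves of $k$-vector spaces on $M$, and $R\Gamma(M;F)$ the complex computing the cohomology of $F$. For a closed subset $Z\subset M$, $k_Z$ is the constant sheaf on $Z$ extended by zero, so $R\Gamma(M;k_Z)$ has cohomology $H^*(Z;k)$. Put $\dot T^*M=T^*M\setminus0$, with projection $\dot\pi:\dot T^*M\to M$.

**Definition (microsupport).** For $F\in D^b(k_M)$, the closed set $SS(F)\subset T^*M$ is defined by its complement: $(x_0,\xi_0)\notin SS(F)$ if there is an open neighborhood $\Omega$ of $(x_0,\xi_0)$ in $T^*M$ such that for every $x_1\in M$ and every $C^1$ function $\phi$ near $x_1$ with $\phi(x_1)=0$ and $d\phi(x_1)\in\Omega$,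
$$(R\Gamma_{\{\phi\ge0\}}F)_{x_1}=0 .$$

The last condition says that near $x_1$ the sections of $F$, in all degrees, extend uniquely from $\{\phi<0\}$ across $x_1$: the map from the stalk of $F$ at $x_1$ to the limit of the cohomologies of $F$ on $B\cap\{\phi<0\}$, over small neighborhoods $B$ of $x_1$, is an isomorphism. The set $SS(F)$ collects the codirections in which extension fails.

**Example 3 (on the line).** Take $M=\mathbb{R}$ and $F=k_{[0,\infty)}$. At $0$ with $\phi=x$ the map is $k\to0$, since $F$ vanishes on $x<0$; so $(0;1)\in SS(F)$. For $\phi$ with derivative near $-1$ at a point $x_1$ near $0$: if $x_1\geq 0$, the map is $k\to k$, the identity; if $x_1<0$, it is $0\to0$. So $(0;-1)\notin SS(F)$. In the same way no covector with $\xi\ne0$ over a point $x\neq0$ lies in $SS(F)$. Now take $F=k_{\{0\}}$. At $0$ with $\phi=\pm x$ the map is $k\to0$, so both $(0;\pm1)$ lie in $SS(F)$. With $\phi=0$ the group is the stalk itself, so $(0;0)\in SS(F)$. Over $x\ne0$ there is nothing. Thus $SS(k_{\{0\}})=T^*_0\mathbb{R}$.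

The last computation is the simplest case of a standard fact: for a closed submanifold $K\subset M$, $SS(k_K)=T^*_KM$, the conormal bundle of $K$. For $M=\mathbb{R}^{n+1}$ this means that $SS(k_K)\cap\dot T^*M$ is the $\mathbb{R}_{>0}$-cone over $\Lambda_K$.

The deep input is quoted. It is the non-displaceability theorem of Section 4 of Guillermou–Kashiwara–Schapira, *Sheaf quantization of Hamiltonian isotopies and applications to nondisplaceability problems*, Duke Math. J. 161 (2012), in the form needed here. A homogeneous symplectic automorphism of $\dot T^*M$ is one that commutes with multiplication of covectors by positive scalars.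

**Theorem 4 (Guillermou–Kashiwara–Schapira).** Let $I\ni0$ be an open interval and $(\Phi_t)_{t\in I}$ a smooth family of homogeneous symplectic automorphisms of $\dot T^*M$ with $\Phi_0=\mathrm{id}$. Assume there is a compact $A\subset M$ such that every $\Phi_t$ is the identity on $\dot\pi^{-1}(M\setminus A)$. Let $\ell:M\to\mathbb{R}$ be $C^1$ with nowhere vanishing differential, and let $F_0\in D^b(k_M)$ have compact support and $R\Gamma(M;F_0)\neq0$. Then for every $t\in I$,
$$\Phi_t\bigl(SS(F_0)\cap\dot T^*M\bigr)\cap\{(x,d\ell(x)):x\in M\}\ne\emptyset .$$

For $t=0$, $M=\mathbb{R}^{n+1}$, $F_0=k_K$ and $\ell$ linear and nonzero, the theorem says that $\ell|_K$ has a critical point, which is clear since $K$ is compact. The content is that the intersection survives the isotopy.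

For orientation, here is how Theorem 4 follows from the quantization theorem of the same paper. Let $h_t$ be the homogeneous Hamiltonian of $\Phi_t$, and write $(x,\xi)^a=(x,-\xi)$. The quantization theorem gives a locally bounded object $\mathcal{K}$ on $M\times M\times I$ such that $\mathcal{K}|_{t=0}=k_\Delta$ ($\Delta$ the diagonal), both projections $\operatorname{supp}\mathcal{K}\to M\times I$ are proper, and $SS(\mathcal{K})$ lies in the union of the zero section and $\{(\Phi_t(v),v^a,t,-h_t(\Phi_t(v)))\}$. Let $F=\mathcal{K}\circ F_0$ on $M\times I$ (pull $F_0$ back from the second factor, tensor with $\mathcal{K}$, push forward along that factor), and $F_t=F|_{M\times\{t\}}$.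

* The support of $F$ is proper over $I$, and $SS(F)$ contains no covector $(x,0;t,\tau)$ with $\tau\ne0$. So the pushforward of $F$ to $I$ has microsupport in the zero section, hence locally constant cohomology, and $R\Gamma(M;F_t)\cong R\Gamma(M;F_0)\ne0$.
* $F_t$ has compact support, and $SS(F_t)\cap\dot T^*M\subset\Phi_t(SS(F_0)\cap\dot T^*M)$.
* Suppose the intersection in Theorem 4 is empty. Then $d\ell(x)\notin SS(F_t)$ for all $x$. The function $\ell$ is proper on the compact set $\operatorname{supp}F_t$, so the microlocal Morse lemma gives $R\Gamma(M;F_t)\cong R\Gamma(\{\ell<c\};F_t)$ for every $c$. For $c\ll0$ the right side is $0$, a contradiction.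

The nonvanishing of the full cohomology of $F_0$ has replaced the nonvanishing of a degree.

## 5. No standard open set contains a conormal: proof of Theorem 2(a)

Recall contact Hamiltonians. On a manifold with contact form $\alpha$ and Reeb field $R_\alpha$, the map $X\mapsto\alpha(X)$ is a bijection from contact vector fields to functions; the field with $\alpha(X)=H$ is determined by $\iota_Xd\alpha=dH(R_\alpha)\,\alpha-dH$. In particular $X$ depends only on $H$ locally, and $X=0$ where $H$ vanishes on an open set. So contact vector fields can be cut off by cutting off $H$.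

Suppose, for a contradiction, that $\psi:(\mathbb{R}^{2n+1},\xi_{\rm st})\to(V,\ker\alpha)$ is a contactomorphism with $\Lambda:=\Lambda_K\subset V\subset Y$ and $V$ open.

**Step 1: squeeze $\Lambda$ by a compactly supported contact isotopy of $Y$.** The purpose is to turn the dilations of $\mathbb{R}^{2n+1}$ into a flow on all of $Y$ that makes $\Lambda$ miss a set $\mathbb{R}^{n+1}\times\{q_*\}$.

Let $E=\sum x_i\partial_{x_i}+\sum y_i\partial_{y_i}+2z\partial_z$. Then
$$\mathcal{L}_E\alpha_{\rm st}=2\,dz+\sum(x_i\,dy_i+x_i\,dy_i)=2\alpha_{\rm st},$$
so $-E$ is a contact vector field; its flow is $\delta_{e^{-t}}$. Hence $X_V=\psi_*(-E)$ is a contact vector field on $V$. With $\delta_0\equiv0$, the set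
$$C=\bigcup_{s\in[0,1]}\psi\,\delta_s\,\psi^{-1}(\Lambda)\subset V$$
is the image of the compact set $[0,1]\times\Lambda$ under the continuous map $(s,p)\mapsto\psi(\delta_s\psi^{-1}(p))$, so it is compact. Choose a smooth function $\eta$ with compact support in $V$ and $\eta=1$ near $C$, and let $X$ be the contact vector field on $Y$ with contact Hamiltonian $\eta\,\alpha(X_V)$, extended by $0$. It has compact support, so its flow $\varphi_t$ exists for all $t\in\mathbb{R}$, and $X=X_V$ near $C$.

For $p\in\Lambda$ the curve $t\mapsto\psi\,\delta_{e^{-t}}\psi^{-1}(p)$, $t\ge0$, is an integral curve of $X_V$ that stays in $C$. So it is an integral curve of $X$, and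
$$\varphi_t(\Lambda)=\psi\,\delta_{e^{-t}}\,\psi^{-1}(\Lambda),\qquad t\ge0.$$
As $t\to\infty$, $\delta_{e^{-t}}$ tends to $0$ uniformly on the compact set $\psi^{-1}(\Lambda)$, so $\varphi_t(\Lambda)$ eventually enters any given neighborhood of $\psi(0)$. Write $\psi(0)=(w_0,q_0)$ and $q_*=-q_0$. The set $\{(w,q):q\neq q_*\}$ is a neighborhood of $\psi(0)$, so for some $t_1>0$
$$\varphi_{t_1}(\Lambda)\cap\bigl(\mathbb{R}^{n+1}\times\{q_*\}\bigr)=\emptyset .\tag{1}$$

**Step 2: lift the isotopy to $\dot T^*\mathbb{R}^{n+1}$.** The purpose is to meet the hypotheses of Theorem 4, which speaks of homogeneous symplectic maps.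

Identify $\dot T^*\mathbb{R}^{n+1}=\{(w,rq):r>0,\ (w,q)\in Y\}$, with Liouville form $r\alpha$. Since $\varphi_t$ is a contact isotopy starting at the identity, $\varphi_t^*\alpha=e^{g_t}\alpha$ for smooth functions $g_t$ with $g_0=0$. Define
$$\Phi_t(w,rq)=\bigl(w',\,re^{-g_t(w,q)}q'\bigr),\qquad (w',q')=\varphi_t(w,q).$$
Then $\Phi_t^*(r\alpha)=re^{-g_t}\varphi_t^*\alpha=r\alpha$, so $\Phi_t$ is symplectic. It multiplies $r$ by a factor independent of $r$, so it is homogeneous. It is invertible, the inverse being the lift of $\varphi_t^{-1}$ by the same formula. The family is smooth in $t\in\mathbb{R}$ and $\Phi_0=\mathrm{id}$. Let $A\subset\mathbb{R}^{n+1}$ be the projection of the support of $X$, a compact set. Over the open set $\mathbb{R}^{n+1}\setminus A$ the field $X$ vanishes, so there $\varphi_t=\mathrm{id}$, $g_t=0$ and $\Phi_t=\mathrm{id}$. All hypotheses on $\Phi_t$ in Theorem 4 hold, with $I=\mathbb{R}$.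

**Step 3: apply Theorem 4 to $k_K$ and a linear function.** The purpose is to contradict (1).

Take $M=\mathbb{R}^{n+1}$, $F_0=k_K$, $\ell(w)=\langle q_*,w\rangle$. The differential $d\ell=q_*$ vanishes nowhere. The sheaf $F_0$ has compact support, $R\Gamma(M;F_0)$ has cohomology $H^*(K;k)\ne0$ because $K\neq\emptyset$, and $SS(F_0)\cap\dot T^*M=\mathbb{R}_{>0}\Lambda_K$. Theorem 4 at $t=t_1$ gives $w\in\mathbb{R}^{n+1}$ with
$$(w,q_*)\in\Phi_{t_1}(\mathbb{R}_{>0}\Lambda_K).$$
So $(w,q_*)=(w',\lambda q')$ with $\lambda>0$ and $(w',q')\in\varphi_{t_1}(\Lambda_K)$. Since $|q_*|=|q'|=1$, we get $\lambda=1$ and $q'=q_*$. Hence $(w,q_*)\in\varphi_{t_1}(\Lambda_K)$, contradicting (1). $\square$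

## 6. The conormal of the circle lies in a smooth ball

Now let $n\ge2$ and let $K$ be the unit circle of Example 2. We look for a smooth ball in $Y$ containing $\Lambda_K$. A set $T\times\{q_1\}$ with $T$ bounded lies in one: take a big ball in $w$ times an open hemisphere around $q_1$. So we want to deform the $q$-coordinate on $\Lambda_K$ to a constant. A homotopy of the $q$-coordinate need not be an isotopy of $\Lambda_K$ in $Y$, because many points of $\Lambda_K$ have the same $w$. First we make $\Lambda_K$ a graph over its $w$-projection.

**Step 1: make the conormal a graph.** Let $R(w,q)=(w+\tfrac12q,q)$, a diffeomorphism of $Y$. Since $\langle q,dq\rangle=0$ on $S^n$,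
$$R^*\alpha=\langle q,dw\rangle+\tfrac12\langle q,dq\rangle=\alpha,$$
so $R$ is a contactomorphism. A vector $q\in S^n$ with $\langle q,u'_\theta\rangle=0$ has the form $q=\rho u_\theta+q'$ with $q'\in\langle e_2,\dots,e_n\rangle$ and $\rho^2+|q'|^2=1$. So the points of $R(\Lambda_K)$ are the $(w,q)$ with such $q$ and
$$w=u_\theta+\tfrac12q=\bigl(1+\tfrac\rho2\bigr)u_\theta+\tfrac12q' .$$
Since $1+\frac\rho2\geq\frac12>0$, we can recover $u_\theta$ and then $q$ from $w$:
$$u_\theta=u(w):=\frac{w_0e_0+w_1e_1}{|(w_0,w_1)|},\qquad q=2\bigl(w-u(w)\bigr).$$
The right sides are smooth on the open set $\{(w_0,w_1)\ne0\}$. So the projection $(w,q)\mapsto w$, restricted to $R(\Lambda_K)$, has a smooth left inverse. It is therefore an embedding onto a compact submanifold $T\subset\mathbb{R}^{n+1}$, contained in $\{|w|\le\frac32\}$, and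
$$R(\Lambda_K)=\{(w,\nu(w)):w\in T\},\qquad \nu(w)=2(w-u(w))\in S^n .\tag{2}$$
For $n=2$, $T$ is the torus of revolution with core circle of radius $1$ and tube radius $\frac12$, and $\nu$ is its outward normal.

**Step 2: deform $\nu$ to a constant.** Let $u'(w)$ denote $u'_\theta$ for $u_\theta=u(w)$. It is a unit vector with $\nu(w)\perp u'(w)$, because $q\perp u'_\theta$ on $\Lambda_K$. Also $u'(w)\perp e_2$; the vector $e_2$ exists because $n\ge2$. So the formulas
$$\cos\tfrac{\pi s}{2}\,\nu+\sin\tfrac{\pi s}{2}\,u'\quad(0\le s\le1),\qquad \cos\tfrac{\pi(s-1)}{2}\,u'+\sin\tfrac{\pi(s-1)}{2}\,e_2\quad(1\le s\le2)$$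
give unit vectors. They define a homotopy of maps $T\to S^n$ from $\nu$ through $u'$ to the constant $e_2$. Reparametrized to be constant in $s$ near $s=1$, it is a smooth homotopy $\nu_s$.

For $n=1$ this is the step that fails. There $T$ is the two circles of radii $\frac12$ and $\frac32$, the map $\nu=\pm u_\theta$ has degree $1$ on each, the deformation to $u'$ is still available, but there is no vector $e_2$.

**Step 3: turn the homotopy into an ambient isotopy and build the ball.** For each $s$ the map $T\to Y$, $w\mapsto(w,\nu_s(w))$, is an embedding, because $w$ can be read off. So these graphs form a smooth isotopy of compact submanifolds of $Y$ between $R(\Lambda_K)$ and $T\times\{e_2\}$. By the isotopy extension theorem there is a diffeomorphism $\Psi$ of $Y$ with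
$$\Psi(T\times\{e_2\})=R(\Lambda_K).$$
The open set $\{|w|<3,\ \langle q,e_2\rangle>0\}$, a ball times an open hemisphere, is diffeomorphic to $\mathbb{R}^{2n+1}$ and contains $T\times\{e_2\}$. Let $B_0$ be the preimage, under such a diffeomorphism, of an open round ball large enough to contain the image of $T\times\{e_2\}$. Put
$$B=R^{-1}\Psi(B_0).$$
Then $B$ is the interior of a smooth compact ball $\overline B$ in $Y$, $B$ is diffeomorphic to $\mathbb{R}^{2n+1}$, and $\Lambda_K\subset B$. By Theorem 2(a),
$$(B,\ker\alpha)\not\cong(\mathbb{R}^{2n+1},\xi_{\rm st}).\tag{3}$$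

Note that $\Psi$ is only a diffeomorphism; no contact property of it was used or claimed.

## 7. Moving the ball into $\mathbb{R}^{2n+1}$: proof of Theorem 1

The ball $B$ lives in $Y$, while Theorem 1 asks for a subset of $\mathbb{R}^{2n+1}$. The passage is possible because $Y$ can be shrunk toward one fiber, and a fiber is a Legendrian sphere, of which $\mathbb{R}^{2n+1}$ has its own.

**Step 1: a Legendrian sphere in $\mathbb{R}^{2n+1}$.** This gives the target of the embedding. For $q=(q_0,q')\in S^n\subset\mathbb{R}\times\mathbb{R}^n$ put
$$\mathbf{x}=3q_0q',\qquad\mathbf{y}=q',\qquad z=q_0^3 .$$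
On $S^n$ we have $q_0\,dq_0=-\langle q',dq'\rangle$. So
$$dz=3q_0^2\,dq_0=-3q_0\langle q',dq'\rangle=-\sum x_i\,dy_i,$$
and the map is isotropic. It is injective, since $q'=\mathbf{y}$ and $q_0=z^{1/3}$. It is an immersion: if a tangent vector is killed, then $dq'=0$ on it, hence $q_0\,dq_0=0$ on it. If $q_0\ne0$, then $dq_0=0$. If $q_0=0$, then $d\mathbf{x}=3q'\,dq_0$ with $|q'|=1$, so again $dq_0=0$. As $S^n$ is compact, this is a Legendrian embedding of $S^n$ into $(\mathbb{R}^{2n+1},\xi_{\rm st})$.

**Step 2: embed $B$.** The aim is a contact embedding of a neighborhood of $\overline B$ in $\mathbb{R}^{2n+1}$. The fiber $\{0\}\times S^n\subset Y$ is a Legendrian sphere. By the Legendrian neighborhood theorem (closed diffeomorphic Legendrians have contactomorphic neighborhoods; Geiges, *An Introduction to Contact Topology*, §2.5), there are a neighborhood $N$ of $\{0\}\times S^n$ in $Y$ and a contact embedding $j:N\to(\mathbb{R}^{2n+1},\xi_{\rm st})$ onto an open set.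

The maps $c_\varepsilon(w,q)=(\varepsilon w,q)$, $\varepsilon>0$, satisfy $c_\varepsilon^*\alpha=\varepsilon\alpha$, so they are contactomorphisms of $Y$. The compact set $\overline B$ lies in some $\{|w|\le\varrho\}$, and $N$ contains $\{|w|<\delta\}\times S^n$ for some $\delta>0$ since $S^n$ is compact. So $c_\varepsilon(\overline B)\subset N$ for small $\varepsilon$. Set
$$U=j(c_\varepsilon(B))\subset\mathbb{R}^{2n+1}.$$
Since $j\circ c_\varepsilon$ is an embedding near $\overline B$, $U$ is the interior of a smoothly embedded closed ball, and $U$ is diffeomorphic to $\mathbb{R}^{2n+1}$. By (3), $(U,\xi_{\rm st})\cong(B,\ker\alpha)\not\cong(\mathbb{R}^{2n+1},\xi_{\rm st})$.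

**Step 3: arbitrary contact manifolds.** It remains to place such a set in a given nonempty open subset of a given contact manifold of dimension $2n+1$. By Darboux's theorem a neighborhood of $0\in\mathbb{R}^{2n+1}$ embeds contactly in this open subset. For small $s$ the contactomorphism $\delta_s$ carries $\overline U$ into that neighborhood. The image of $\delta_s(U)$ has all the required properties. $\square$

This answers the question: it is false in every dimension $2n+1\ge5$.

## 8. Which conormals lie in smooth balls: proof of Theorem 2(b)

Let $n\ge2$ and let $K$ be connected of codimension $c\ge2$. The construction of Section 6 used one feature of the circle, that $q|_{\Lambda_K}$ is null-homotopic. Here we see when this happens.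

**Step 1: make $\Lambda_K$ the graph of a Gauss map.** This replaces $q|_{\Lambda_K}$ by a map whose degree is known. For small $\varepsilon>0$ let $N_\varepsilon$ be the closed $\varepsilon$-tube of $K$, $T=\partial N_\varepsilon$, and $\nu$ the outward unit normal of $T$. By the tubular neighborhood theorem, $(w,q)\mapsto w+\varepsilon q$ is a diffeomorphism $\Lambda_K\to T$. The outward unit normal at $w+\varepsilon q$ is $q$: along a curve in $\Lambda_K$,
$$\langle\dot w+\varepsilon\dot q,\,q\rangle=\langle\dot w,q\rangle+\varepsilon\langle\dot q,q\rangle=0,$$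
because $q\perp T_wK$ and $|q|=1$. So the contactomorphism $R_\varepsilon(w,q)=(w+\varepsilon q,q)$ of $Y$ satisfies
$$R_\varepsilon(\Lambda_K)=\{(w,\nu(w)):w\in T\}.$$

**Step 2: compute the degree.** The manifold $T$ is a bundle over the connected $K$ with fiber $S^{c-1}$, which is connected since $c\ge2$. So $T$ is a connected closed $n$-manifold, oriented as the boundary of $N_\varepsilon\subset\mathbb{R}^{n+1}$. A theorem of Hopf says that the Gauss map of the boundary of a compact domain has degree equal to the Euler characteristic of the domain. As $N_\varepsilon$ retracts onto $K$ by deformation,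
$$\deg\nu=\chi(N_\varepsilon)=\chi(K).\tag{4}$$

**Step 3: only if.** We show that lying in a ball forces the degree to vanish. Let $\Lambda_K\subset V$ with $V\subset Y$ open and diffeomorphic to $\mathbb{R}^{2n+1}$. The map $q:\Lambda_K\to S^n$ factors through the contractible space $V$, so it is null-homotopic. Under $\Lambda_K\cong T$ it agrees with $\nu$, since $R_\varepsilon$ does not change $q$. By (4), $\chi(K)=\deg\nu=0$.

**Step 4: if.** We repeat the construction of Section 6 with an abstract homotopy. Let $\chi(K)=0$. By (4) and the Hopf degree theorem (maps from a connected closed oriented $n$-manifold to $S^n$ are classified up to homotopy by degree), $\nu$ is null-homotopic, hence smoothly homotopic to a constant $q_1$. The graphs over $T$ of the maps in the homotopy form an isotopy of embeddings of $T$ in $Y$, so by isotopy extension there is a diffeomorphism $\Psi$ of $Y$ with $\Psi(T\times\{q_1\})=R_\varepsilon(\Lambda_K)$. The set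
$$W_0=\mathbb{R}^{n+1}\times\{\langle q,q_1\rangle>0\}$$
is diffeomorphic to $\mathbb{R}^{2n+1}$ and contains $T\times\{q_1\}$. So $R_\varepsilon^{-1}\Psi(W_0)$ is an open subset of $Y$, diffeomorphic to $\mathbb{R}^{2n+1}$, that contains $\Lambda_K$. $\square$

Every closed connected $K\subset\mathbb{R}^{n+1}$, $n\ge2$, of codimension at least $2$ with $\chi(K)=0$ (for instance, of odd dimension) therefore produces examples for Theorem 1. Replace the open set just constructed by a large round ball inside it that contains the compact set $\Lambda_K$; this is nonstandard by Theorem 2(a), and Step 2 of Section 7 carries it into $\mathbb{R}^{2n+1}$.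

## 9. Darboux discs and standardness: proof of Theorem 3

Theorem 3 shows what is wrong with the balls we found. In $B$ the compact set $\Lambda_K$ lies in the interior of no closed Darboux disc $e(D_r)$: such an interior is $e(\operatorname{int}D_r)\cong\operatorname{int}D_1$, which is standard, against Theorem 2(a).

**Only if.** A compact subset of $\mathbb{R}^{2n+1}=\bigcup_r\operatorname{int}D_r$, an increasing union of open sets, lies in one $\operatorname{int}D_r$. A contactomorphism $\mathbb{R}^{2n+1}\to V$ carries this over to $V$.

For the converse we want to fit Darboux discs together into one map $\mathbb{R}^{2n+1}\to V$. The obstacle is that two successive discs need not agree on the smaller one. Lemma 5 corrects this. It rests on contact isotopy extension.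

**Contact isotopy extension.** Let $f_t$, $t\in[0,1]$, be a smooth isotopy of contact embeddings of a neighborhood $W$ of a compact set $D$ into a contact manifold $X$ with contact form $\alpha$. Then there is a compactly supported contact isotopy $g_t$ of $X$ with $g_0=\mathrm{id}$ and $g_tf_0=f_t$ on $D$. To see this, let $v_t$ be the velocity field of $f_t$ on the open set $f_t(W)$. It is a time-dependent contact vector field, because the maps $f_tf_s^{-1}$ are contact. Multiply its contact Hamiltonian $\alpha(v_t)$ by a cutoff function on $[0,1]\times X$ that is $1$ near $\bigcup_t\{t\}\times f_t(D)$ and has compact support in $\bigcup_t\{t\}\times f_t(W)$. The resulting contact vector field has compact support, and for $p\in D$ the curve $f_t(p)$ is one of its integral curves.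

**Lemma 5.** Let $0<r<r'$ and let $f$ be a contact embedding of a neighborhood of $D_r$ into $\operatorname{int}D_{r'}$, preserving coorientations. Then there is a contactomorphism $g$ of $\operatorname{int}D_{r'}$ with compact support and $g=f$ on $D_r$.

The plan is to join $f$ to the inclusion through contact embeddings into $\operatorname{int}D_{r'}$: shrink, replace $f$ by its rescaled limit at $0$, move that limit to the identity in a connected group, and expand again.

**Step 1: arrange $f(0)=0$.** Compactly supported contactomorphisms isotopic to the identity act transitively on the connected manifold $\operatorname{int}D_{r'}$: the values of contact vector fields at a point fill the tangent space, also after cutoff, so the orbits are open. They preserve coorientation. If $h$ is one of them with $hf(0)=0$ and $g$ solves the problem for $hf$, then $h^{-1}g$ solves it for $f$. So we may assume $f(0)=0$.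

**Step 2: rescale at $0$.** Here we find the limit of $f$ under zooming in. Every neighborhood of $D_r$ contains some $D_{\bar r}$ with $\bar r>r$, because these compact sets decrease to $D_r$ as $\bar r\downarrow r$. Moreover $\delta_\sigma(D_{\bar r})\subset D_{\bar r}$ for $\sigma\in[0,1]$. Fix such an $\bar r$ with $r<\bar r<r'$ and $f$ defined near $D_{\bar r}$. Write $v=(\mathbf{x},\mathbf{y})$, $f=(f_v,f_z)$, and for $0<\sigma\le1$ on a neighborhood of $D_{\bar r}$
$$h_\sigma=\delta_{1/\sigma}f\delta_\sigma=\bigl(\sigma^{-1}f_v(\sigma v,\sigma^2z),\ \sigma^{-2}f_z(\sigma v,\sigma^2z)\bigr).$$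
At $0$ we have $\xi_{\rm st}|_0=\{dz=0\}$, and $df_0$ preserves it, so $\partial_vf_z(0)=0$. The function $f_v(\sigma v,\sigma^2z)$ is smooth in $(\sigma,v,z)$ and vanishes at $\sigma=0$. The function $f_z(\sigma v,\sigma^2z)$ vanishes at $\sigma=0$ together with its first $\sigma$-derivative $\partial_vf_z(0)v$. By Taylor's formula they are divisible by $\sigma$ and $\sigma^2$ respectively, so $h_\sigma$ extends smoothly to $\sigma=0$, with
$$h_0=A,\qquad A(v,z)=(A_0v,\ cz+Q(v)),$$
where $A_0=\partial_vf_v(0)=df_0|_{\xi_0}$ is invertible, $Q(v)=\frac12\partial_v^2f_z(0)(v,v)$ is a quadratic form, and $c=\partial_zf_z(0)$. Since $f^*\alpha_{\rm st}$ is a positive multiple of $\alpha_{\rm st}$ and at $0$ this reads $c\,dz=\kappa\,dz$ with $\kappa>0$, we have $c>0$. In particular $A$ is a diffeomorphism of $\mathbb{R}^{2n+1}$.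

**Step 3: identify the possible limits.** We show that $A$ lies in a connected group. Put $\beta=\sum x_i\,dy_i$. As a limit of contact maps, $A$ satisfies $A^*(dz+\beta)=\kappa\,(dz+\beta)$ for a function $\kappa$. The left side is $c\,dz+dQ+A_0^*\beta$. Comparing $dz$-coefficients, $\kappa=c$, so
$$dQ=c\beta-A_0^*\beta,\qquad\text{in particular}\qquad A_0^*d\beta=c\,d\beta .\tag{5}$$
Conversely, let $A_0$ be linear with $A_0^*d\beta=c\,d\beta$, $c>0$. Then $c\beta-A_0^*\beta$ is a closed $1$-form with linear coefficients, so it is $dQ$ for a unique quadratic form $Q$, which depends smoothly on $A_0$; and $(v,z)\mapsto(A_0v,cz+Q(v))$ is a contactomorphism of $\mathbb{R}^{2n+1}$. The composite of two maps of this form has this form again, and so does the inverse, so these contactomorphisms form a group. It is determined by $A_0=\sqrt c\,S$ with $S$ in $Sp(2n,\mathbb{R})$, the linear maps preserving $d\beta$, so it is isomorphic to $\mathbb{R}_{>0}\times Sp(2n,\mathbb{R})$, which is connected. Hence there is a smooth path $A_t$, $t\in[0,1]$, in the group from $A$ to $\mathrm{id}$.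

**Step 4: the isotopy from $f$ to the inclusion.** For $s>0$ small, the following are isotopies of contact embeddings of the neighborhood $\operatorname{int}D_{\bar r}$ of $D_r$ into $\operatorname{int}D_{r'}$:

1. $f\delta_\tau$, with $\tau$ from $1$ to $s$, ending at $f\delta_s=\delta_sh_s$;
2. $\delta_sh_\sigma$, with $\sigma$ from $s$ to $0$, ending at $\delta_sA$;
3. $\delta_sA_t$, with $t$ from $0$ to $1$, ending at $\delta_s$;
4. $\delta_\tau$, with $\tau$ from $s$ to $1$, ending at the inclusion.

In stage 1 the images lie in $f(D_{\bar r})$. In stages 2 and 3 they lie in $\delta_s$ of a fixed compact set, namely the union of all $h_\sigma(D_{\bar r})$, $\sigma\in[0,1]$, and all $A_t(D_{\bar r})$; for small $s$ this is inside $\operatorname{int}D_{r'}$. In stage 4 they lie in $D_{\bar r}\subset\operatorname{int}D_{r'}$.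

Apply contact isotopy extension in $\operatorname{int}D_{r'}$, with $D=D_r$, to each stage and compose the four resulting maps. This gives a compactly supported contactomorphism $G$ of $\operatorname{int}D_{r'}$ with $G(f(p))=p$ for $p\in D_r$. Take $g=G^{-1}$. $\square$

**If.** Assume every compact subset of $V$ lies in the interior of a closed Darboux disc. Let $C_1\subset C_2\subset\cdots$ be compact sets exhausting $V$.

**Step 1: choose discs.** We want nested discs that swallow everything. A Darboux disc $e(D_r)$ is also the image of $D_i$ under the contact embedding $e\circ\delta_{r/i}$, so the radius can be prescribed. Hence we can choose inductively contact embeddings $e_i$ of neighborhoods of $D_i$ into $V$ with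
$$C_i\cup e_{i-1}(D_{i-1})\subset e_i(\operatorname{int}D_i)$$
(for $i=1$ the condition is $C_1\subset e_1(\operatorname{int}D_1)$).

**Step 2: make them agree.** We construct contact embeddings $e_i'$ of neighborhoods of $D_i$ with the same images as $e_i$, that is, $e_i'(D_i)=e_i(D_i)$ and $e_i'(\operatorname{int}D_i)=e_i(\operatorname{int}D_i)$, and with $e_i'=e_{i-1}'$ on $D_{i-1}$. Put $e_1'=e_1$. Given $e_{i-1}'$, we have $e_{i-1}'(D_{i-1})=e_{i-1}(D_{i-1})\subset e_i(\operatorname{int}D_i)$, so
$$f=e_i^{-1}e_{i-1}'$$
is a contact embedding of a connected neighborhood of $D_{i-1}$ into $\operatorname{int}D_i$. By connectedness it either preserves or reverses the coorientation of $\xi_{\rm st}$. If it reverses it, replace $e_i$ by $e_i\circ\rho$, where $\rho(\mathbf{x},\mathbf{y},z)=(\mathbf{x},-\mathbf{y},-z)$. Since $\rho^*\alpha_{\rm st}=-\alpha_{\rm st}$, this is a coorientation-reversing contactomorphism; it preserves each $D_r$, so the images of $D_i$ and $\operatorname{int}D_i$ do not change, and $f$ is replaced by $\rho^{-1}f$, which preserves coorientations. Lemma 5 with $r=i-1$, $r'=i$ gives a contactomorphism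 $g$ with compact support in $\operatorname{int}D_i$ and $g=f$ on $D_{i-1}$. Extend $g$ by the identity and put $e_i'=e_i\circ g$. On $D_{i-1}$ we get $e_i'=e_if=e_{i-1}'$, and the images are unchanged because $g$ preserves $D_i$ and $\operatorname{int}D_i$.

**Step 3: glue.** The $e_i'$ define a map $e:\mathbb{R}^{2n+1}=\bigcup_iD_i\to V$ which equals $e_i'$ on $D_i$. It is a contact local diffeomorphism, because each point lies in some $\operatorname{int}D_i$. It is injective, because any two points lie in a common $D_i$ and $e_i'$ is injective. It is surjective, because $e(\operatorname{int}D_i)=e_i(\operatorname{int}D_i)\supset C_i$ and the $C_i$ exhaust $V$. So $e$ is a contactomorphism from $(\mathbb{R}^{2n+1},\xi_{\rm st})$ to $(V,\xi)$. $\square$
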